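\title{Weak tightness and the cardinality of homogeneous compacta}

\begin{abstract}
Bella and Carlson asked whether $|X|\le 2^{wt(X)}$ for every homogeneous compact Hausdorff space $X$, where $wt(X)$ is the weak tightness. We show that the answer is independent of ZFC. In ZFC, a homogeneous compactum $X$ with $wt(X)=\kappa$ satisfies $w(X)\le 2^\kappa$, $\pi\chi(X)<2^\kappa$ and $|X|\le 2^{<2^\kappa}$, and it satisfies $|X|\le 2^\kappa$ whenever $2^\kappa<\kappa^{+\kappa^+}$, in particular under GCH. After adding $\aleph_{\omega_1}$ Cohen reals to a model of GCH and $\square$, the cube $\{0,1\}^{\omega_1}$ is a union of $\omega_2$ dense hereditarily separable subspaces, so it has countable weak tightness and more than $\mathfrak c$ points.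
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{compactum} is a compact Hausdorff space. A space $X$ is \emph{homogeneous} if for all $x,y\in X$ there is a homeomorphism $h:X\to X$ with $h(x)=y$. All cardinal invariants below are infinite by convention. The \emph{tightness} $t(X)$ is the least infinite $\kappa$ such that, whenever $x\in\overline A$, there is $B\subseteq A$ with $|B|\le\kappa$ and $x\in\overline B$. A \emph{local $\pi$-base} at $x$ is a family of nonempty open sets such that every neighborhood of $x$ contains one of them (they need not contain $x$); $\pi\chi(x,X)$ is the least infinite $\kappa$ such that $x$ has a local $\pi$-base of size at most $\kappa$, and the \emph{$\pi$-character} of $X$ is $\pi\chi(X)=\sup_{x\in X}\pi\chi(x,X)$.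

De la Vega's theorem states that $|X|\le 2^{t(X)}$ for every homogeneous compactum $X$. The weak tightness asks for small tightness only piece by piece.

\begin{definition}\label{def:wt}
For $A\subseteq X$ and a cardinal $\theta$ put $[A]^c_\theta=\bigcup\{\overline B: B\subseteq A,\ |B|\le\theta\}$. The \emph{weak tightness} $wt(X)$ is the least infinite cardinal $\kappa$ for which there is a cover $\mathcal C$ of $X$ such that $|\mathcal C|\le 2^\kappa$ and every $C\in\mathcal C$ satisfies $t(C)\le\kappa$ (as a subspace) and $X=[C]^c_{2^\kappa}$.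
\end{definition}

The cover $\{X\}$ shows that $wt(X)\le t(X)$. The following bound is the only result on weak tightness that we use without proof.

\begin{theorem}[Bella and Carlson, 2020]\label{thm:BC}
$|X|\le 2^{wt(X)\pi\chi(X)}$ for every homogeneous compactum $X$.
\end{theorem}

Bella and Carlson (2020) asked whether the factor $\pi\chi(X)$ can be dropped; we take the question from Carlson's survey \cite{Carlson}.

\begin{quote}
\emph{Is $|X|\le 2^{wt(X)}$ for every homogeneous compactum $X$?}
\end{quote}

A positive answer would contain both de la Vega's theorem and Theorem~\ref{thm:BC}. The first test case is a Cantor cube.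

\begin{example}\label{ex:cube}
Let $X=\{0,1\}^{\omega_1}$. It is a compact group under coordinatewise addition modulo $2$, so translations make it a homogeneous compactum; it has $2^{\omega_1}$ points and weight at most $\omega_1$.

$X$ is separable. Fix distinct $s_\zeta\in\{0,1\}^\omega$ for $\zeta<\omega_1$. The countably many points $\zeta\mapsto h(s_\zeta\restriction n)$, with $n<\omega$ and $h:\{0,1\}^n\to\{0,1\}$, take any prescribed values on any finite set of coordinates, because finitely many $s_\zeta$ are separated at some level $n$.

$t(X)=\omega_1$. The constant point $1$ lies in the closure of the set of points with countable support, but any countably many such points vanish at a common coordinate.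

$\pi\chi(X)=\omega_1$. Given $x$ and countably many basic open sets, take a coordinate $\zeta$ on which none of them depends; the neighborhood $\{y:y(\zeta)=x(\zeta)\}$ contains none of them.

If $2^{\omega_1}=\mathfrak c$, the countable sets $S\cup\{x\}$, with $S$ countable dense and $x\in X$, witness $wt(X)=\omega<t(X)$.
\end{example}

In the last line of the example the cover has as many pieces as the space has points. A counterexample to the question needs at most $2^\kappa$ pieces and more than $2^\kappa$ points, hence pieces of tightness at most $\kappa$ and size above $2^\kappa$. For $\{0,1\}^{\omega_1}$ the question reads: if $2^{\omega_1}>\mathfrak c$, can the cube still have countable weak tightness? Under CH it cannot (Section~\ref{sec:CH}), and the closing-off arguments that work for tightness survive the passage to weak tightness (Section~\ref{sec:weight}). Both facts suggest a positive answer. They yield one under an assumption on cardinal arithmetic, and without an assumption the inequality can fail.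

For $\kappa=\aleph_\alpha$ and an ordinal $\eta$ write $\kappa^{+\eta}=\aleph_{\alpha+\eta}$, and let $2^{<\mu}=\sup_{\nu<\mu}2^\nu$.

\begin{theorem}[ZFC]\label{thm:B}
Let $X$ be a homogeneous compactum, $\kappa=wt(X)$, and let $\lambda$ be the least cardinal with $2^\lambda>2^\kappa$.
\begin{enumerate}
\item[(1)] $w(X)\le 2^\kappa$, $\pi\chi(X)<2^\kappa$ and $|X|\le 2^{<2^\kappa}$.
\item[(2)] If $|X|>2^\kappa$, then there is a cardinal $\nu$ with $\kappa^+\le\lambda=\operatorname{cf}(\nu)<\nu\le 2^\kappa$. Hence $2^\kappa\ge\kappa^{+\kappa^+}$.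
\end{enumerate}
\end{theorem}

A space is \emph{hereditarily separable} (HS) if every subspace is separable. The principle $\square_\chi$ is recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:A}
Assume GCH and $\square_\chi$ for all singular $\chi\le\aleph_{\omega_1}$. After adding $\aleph_{\omega_1}$ Cohen reals, $\mathfrak c=\aleph_{\omega_1}$, $2^{\omega_1}=\mathfrak c^+$, and the compact group $X=\{0,1\}^{\omega_1}$ is a union of $\omega_2\le\mathfrak c$ dense HS subspaces. Hence $wt(X)=\omega$ and $|X|=2^{\omega_1}>\mathfrak c=2^{wt(X)}$.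
\end{theorem}

\begin{corollary}\label{cor:indep}
A homogeneous compactum $X$ with $\kappa=wt(X)$ satisfies $|X|\le 2^\kappa$ whenever $2^\kappa<\kappa^{+\kappa^+}$; this covers every $X$ under GCH, and every $X$ with $wt(X)=\omega$ when $\mathfrak c<\aleph_{\omega_1}$. If ZFC is consistent, then the statement ``$|X|\le 2^{wt(X)}$ for every homogeneous compactum $X$'' is neither provable nor refutable in ZFC.
\end{corollary}

\begin{proof}
The first assertion is Theorem~\ref{thm:B}(2), since $2^\kappa=\kappa^+<\kappa^{+\kappa^+}$ under GCH and $\omega^{+\omega_1}=\aleph_{\omega_1}$. The hypotheses of Theorem~\ref{thm:A} hold in $L$, by Jensen. So the statement holds in $L$ and fails after adding $\aleph_{\omega_1}$ Cohen reals to $L$.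
\end{proof}

The two theorems meet. In the model of Theorem~\ref{thm:A} we have $\kappa=\omega$ and $2^\kappa=\aleph_{\omega_1}=\kappa^{+\kappa^+}$, so the strict inequality in Corollary~\ref{cor:indep} cannot be weakened to $\le$; and there $|X|=2^{<\mathfrak c}$ (Lemma~\ref{lem:arith}), so the bound $2^{<2^\kappa}$ is attained. The condition $2^\kappa<\kappa^{+\kappa^+}$ is sufficient but is not the only route to the bound: if $2^{<2^\kappa}=2^\kappa$, then Theorem~\ref{thm:B}(1) gives $|X|\le2^\kappa$ whichever aleph $2^\kappa$ is.

Sections~\ref{sec:CH}--\ref{sec:trees} prove Theorem~\ref{thm:B}. Section~\ref{sec:cohen} reduces Theorem~\ref{thm:A} to a partition of $[\aleph_{\omega_1}]^{\le\omega_1}$ in the ground model, which is constructed in Sections~\ref{sec:color} and~\ref{sec:filt}.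

\section{Notation and standard facts}\label{sec:prelim}

$[Y]^{\le\theta}$ is the set of subsets of $Y$ of size at most $\theta$, and $\operatorname{Fn}(J,2)$ is the set of finite partial functions $J\to\{0,1\}$. We write $\{0,1\}^\tau$ for the cube and keep $2^\tau$ for the cardinal. A \emph{$G_\theta$-set} is an intersection of at most $\theta$ open sets; $G_\delta$ means $G_\omega$. The weight $w(Y)$ is the least size of a base and the density $d(Y)$ the least size of a dense subset. A \emph{network} of $Y$ is a family of arbitrary subsets such that every open set is a union of members, and $nw(Y)$ is the least size of a network. We use the following textbook facts.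
\begin{enumerate}
\item[(T1)] In a compactum, disjoint closed sets $P,Q$ lie in disjoint closed $G_\delta$-sets, namely $f^{-1}(0)$ and $f^{-1}(1)$ for a Urysohn function $f$. In particular, if $x\in U$ and $U$ is open, there is a closed $G_\delta$-set $Q$ with $x\in Q\subseteq U$.
\item[(T2)] $w(Y)\le 2^{d(Y)}$ for regular $Y$, and every subspace of $Y$ has a dense subset of size at most $w(Y)$.
\item[(T3)] $w(Y)=nw(Y)$ for a compactum $Y$.
\item[(T4)] K\"onig's theorem: $\operatorname{cf}(2^\kappa)>\kappa$.
\end{enumerate}

The principle $\square_\chi$ asserts that there is a sequence $\langle C_i: i<\chi^+\text{ limit}\rangle$ such that $C_i$ is closed and unbounded in $i$, $\operatorname{otp}C_i\le\chi$, and $C_k=C_i\cap k$ for every limit point $k<i$ of $C_i$.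

For a regular cardinal $\Theta$, $H(\Theta)$ is the set of sets whose transitive closure has size below $\Theta$. Let $N\prec H(\Theta)$ be a countable elementary submodel. Then $N$ contains every object definable in $H(\Theta)$ from members of $N$; finite subsets of $N$ are members of $N$; countable members of $N$ are subsets of $N$; and $N\cap\omega_1$ is a countable ordinal. Every countable subset of $H(\Theta)$ is contained in such an $N$.

\section{A first case: the cube under CH}\label{sec:CH}

\begin{proposition}\label{prop:CH}
Under CH, $wt(\{0,1\}^{\omega_1})=\omega_1$.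
\end{proposition}

\begin{proof}
The inequality $wt\le t=\omega_1$ is in Example~\ref{ex:cube}. Let $T=\bigcup_{\delta<\omega_1}\{0,1\}^\delta$ be the binary tree of height $\omega_1$. By CH, $|T|=\omega_1$, so the cube is homeomorphic to $X=\{0,1\}^T$. For $x\in\{0,1\}^{\omega_1}$ let $z_x\in X$ be the characteristic function of the branch $\{x\restriction\delta:\delta<\omega_1\}$, and let $Z$ be the set of all $z_x$. Then $|Z|=2^{\omega_1}>\omega_1=\mathfrak c$.

Every countable $B\subseteq Z$ is closed in $Z$. Indeed, if $z_x\notin B$, there is $\delta<\omega_1$ with $x\restriction\delta\ne y\restriction\delta$ for all $z_y\in B$; at the coordinate $x\restriction\delta$ the point $z_x$ has value $1$ and all points of $B$ have value $0$.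

Let $C\subseteq X$ have countable tightness. By (T2), $C\cap Z$ has a dense subset $D$ with $|D|\le\omega_1$. Each point of $C\cap Z$ is in the closure of a countable subset of $D$, which is closed in $Z$; so the point belongs to $D$. Thus $|C\cap Z|\le\mathfrak c$, and $\mathfrak c$ such sets $C$ do not cover $Z$.
\end{proof}

The argument has three ingredients: a bound on the weight, which provides $D$; a cube, in which $Z$ lives; and a small tree with many branches. For a general $X$, Section~\ref{sec:weight} bounds the weight, Section~\ref{sec:sap} produces a cube $\{0,1\}^\tau$ as a continuous image of a closed subspace when $\pi\chi(X)\ge\tau$, and Section~\ref{sec:trees} finds the trees. The outcome is an upper bound on $\pi\chi(X)$, which Theorem~\ref{thm:BC} converts into a bound on $|X|$.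

\section{The weight is at most $2^{wt(X)}$}\label{sec:weight}

In this section and in Section~\ref{sec:trees}, $X$ is a nonempty homogeneous compactum, $\kappa=wt(X)$ is witnessed by the cover $\mathcal C$, and $\mu=2^\kappa$. Thus $\mu^\kappa=\mu$ and $\kappa^+\le\mu$.

If $t(X)\le\kappa$, every point of $\overline A$ is in the closure of a subset of $A$ of size at most $\kappa$. Under weak tightness a point $x\in\overline A$ lies in a piece $C$ of small tightness, but $A$ may miss $C$ altogether. We therefore work with sets that are approximated from inside every piece: $A\subseteq X$ is \emph{saturated} if $A\subseteq\overline{A\cap C}$ for all $C\in\mathcal C$.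

\begin{lemma}\label{lem:sat}
\begin{enumerate}
\item[(a)] If $A$ is saturated, then $\overline A=\bigcup\{\overline E:E\in[A]^{\le\kappa}\}$.
\item[(b)] If $|B|\le\mu$, there is a saturated $A\supseteq B$ with $|A|\le\mu$.
\item[(c)] If $\langle H_\alpha:\alpha<\kappa^+\rangle$ is an increasing sequence of saturated sets, then $\overline{\bigcup_\alpha H_\alpha}=\bigcup_\alpha\overline{H_\alpha}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $x\in\overline A$ and $x\in C\in\mathcal C$. Since $A\subseteq\overline{A\cap C}$, also $x\in\overline{A\cap C}$, and $t(C)\le\kappa$ gives $E\in[A\cap C]^{\le\kappa}$ with $x\in\overline E$.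

(b) This is the only use of the condition $X=[C]^c_\mu$. For $x\in X$ and $C\in\mathcal C$ fix $E_{x,C}\in[C]^{\le\mu}$ with $x\in\overline{E_{x,C}}$. Put $B_0=B$, $B_{n+1}=B_n\cup\bigcup\{E_{x,C}:x\in B_n,\ C\in\mathcal C\}$ and $A=\bigcup_nB_n$. Each $B_n$ has size at most $\mu$ because $|\mathcal C|\le\mu$, and $x\in B_n$ lies in $\overline{E_{x,C}}\subseteq\overline{A\cap C}$.

(c) The union $H$ is saturated, since $H_\alpha\subseteq\overline{H_\alpha\cap C}\subseteq\overline{H\cap C}$. Apply (a): as $\kappa^+$ is regular, every $E\in[H]^{\le\kappa}$ is contained in some $H_\alpha$.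
\end{proof}

The first step finds one place where $X$ is small. It does not use homogeneity.

\begin{lemma}\label{lem:G}
There are $K\in[X]^{\le\mu}$ and a nonempty closed $G_\kappa$-set $G\subseteq\overline K$.
\end{lemma}

\begin{proof}
Suppose not. By recursion on $\alpha<\kappa^+$ we choose saturated sets $H_\alpha\in[X]^{\le\mu}$, points $x_\alpha$, and decreasing closed $G_\kappa$-sets $G_\alpha\ni x_\alpha$ with $G_\alpha\cap\overline{H_\alpha}=\emptyset$. At stage $\alpha$, Lemma~\ref{lem:sat}(b) gives $H_\alpha\supseteq\{x_\beta:\beta<\alpha\}\cup\bigcup_{\beta<\alpha}H_\beta$. The set $G'=\bigcap_{\beta<\alpha}G_\beta$ (with $G'=X$ for $\alpha=0$) is nonempty by compactness and is a closed $G_\kappa$-set because $|\alpha|\le\kappa$. By assumption $G'\not\subseteq\overline{H_\alpha}$. Pick $x_\alpha\in G'\setminus\overline{H_\alpha}$, by (T1) a closed $G_\delta$-set $Q$ with $x_\alpha\in Q\subseteq X\setminus\overline{H_\alpha}$, and let $G_\alpha=G'\cap Q$.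

By compactness there is $z\in\bigcap_\alpha\overline{\{x_\beta:\beta\ge\alpha\}}$. Since $x_\beta\in G_\beta\subseteq G_\alpha$ for $\beta\ge\alpha$, we get $z\in G_\alpha$ for all $\alpha$. Since $x_\beta\in H_{\beta+1}$, we get $z\in\overline{\bigcup_\alpha H_\alpha}$, so $z\in\overline{H_\alpha}$ for some $\alpha$ by Lemma~\ref{lem:sat}(c). This contradicts $G_\alpha\cap\overline{H_\alpha}=\emptyset$.
\end{proof}

Homogeneity moves the pair $(G,K)$ to every point, and a second closing-off argument shows that $\mu$ copies of $G$ cover $X$. Homogeneity cannot be omitted: the one-point compactification of an infinite discrete set $D$ has countable tightness and weight $|D|$.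

\begin{proposition}\label{prop:weight}
$d(X)\le\mu$ and $w(X)\le\mu$.
\end{proposition}

\begin{proof}
Let $K,G$ be as in Lemma~\ref{lem:G} and $g\in G$. For $y\in X$ take a homeomorphism $h$ with $h(g)=y$ and put $G_y=h(G)$, $K_y=h(K)$. Then $y\in G_y\subseteq\overline{K_y}$, $|K_y|\le\mu$, and $G_y=\bigcap_{\nu<\kappa}U_{y,\nu}$ with $U_{y,\nu}$ open.

\emph{Claim. If $H$ is saturated and $|H|\le\mu$, then $\overline H\subseteq\bigcup_{y\in Y}G_y$ for some $Y\in[X]^{\le\mu}$.} By Lemma~\ref{lem:sat}(a), $\overline H$ is a union of at most $\mu^\kappa=\mu$ sets $\overline E$ with $|E|\le\kappa$, so it suffices to cover one $\overline E$. By (T2), $\overline E$ has a base $\mathcal B$ of size at most $2^\kappa=\mu$, and there are at most $\mu^\kappa=\mu$ intersections of at most $\kappa$ members of $\mathcal B$. For each such intersection that is contained in some $G_y$, put one such $y$ into $Y$. Every $x\in\overline E$ lies in one of these intersections: choose $B_\nu\in\mathcal B$ with $x\in B_\nu\subseteq U_{x,\nu}$, so that $x\in\bigcap_{\nu<\kappa}B_\nu\subseteq G_x$. This proves the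 Claim.

By recursion on $\alpha<\kappa^+$ we choose increasing saturated sets $H_\alpha\in[X]^{\le\mu}$ and increasing sets $Y_\alpha\in[X]^{\le\mu}$. Write $\mathcal V_\beta=\{U_{y,\nu}:y\in Y_\beta,\ \nu<\kappa\}$; it has at most $\mu$ finite subfamilies. At stage $\alpha$, Lemma~\ref{lem:sat}(b) gives $H_\alpha\supseteq\bigcup_{\beta<\alpha}H_\beta$ containing a point of $X\setminus\bigcup\mathcal V'$ for each $\beta<\alpha$ and each finite $\mathcal V'\subseteq\mathcal V_\beta$ that does not cover $X$. Then the Claim gives $Y_\alpha\supseteq\bigcup_{\beta<\alpha}Y_\beta$ with $\overline{H_\alpha}\subseteq\bigcup_{y\in Y_\alpha}G_y$. Let $H=\bigcup_\alpha H_\alpha$ and $Y=\bigcup_\alpha Y_\alpha$. Then $|Y|\le\mu$, and $\overline H\subseteq\bigcup_{y\in Y}G_y$ by Lemma~\ref{lem:sat}(c).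

Suppose $p\notin\bigcup_{y\in Y}G_y$. Each point of $\overline H$ lies in some $G_y$ with $y\in Y$, hence in some $U_{y,\nu}$ that misses $p$. By compactness a finite family $\mathcal V'$ of such sets covers $\overline H$. It misses $p$ and is contained in one $\mathcal V_\alpha$, so $H_{\alpha+1}\subseteq H$ has a point outside $\bigcup\mathcal V'$, a contradiction. Hence $X=\bigcup_{y\in Y}G_y\subseteq\bigcup_{y\in Y}\overline{K_y}$, and $\bigcup_{y\in Y}K_y$ is dense of size at most $\mu$.

By Lemma~\ref{lem:sat}(b) there is a dense saturated set of size at most $\mu$, so by (a) and (T2) $X$ is a union of at most $\mu$ subspaces $\overline E$ of weight at most $\mu$. The union of their bases is a network of $X$, and (T3) gives $w(X)\le\mu$.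
\end{proof}

\section{Mapping onto cubes of singular weight}\label{sec:sap}

The next lemma is a form of \v{S}apirovski\u{\i}'s theorem. We apply it with $\tau=2^\kappa$, which may be singular, as it is in Theorem~\ref{thm:A}; so we prove it for every $\tau$ of uncountable cofinality.

\begin{lemma}\label{lem:sap}
Let $X$ be a nonempty compactum and $\tau$ a cardinal with $\operatorname{cf}(\tau)>\omega$ such that $\pi\chi(x,X)\ge\tau$ for all $x\in X$. Then some closed $F\subseteq X$ maps continuously onto $\{0,1\}^\tau$.
\end{lemma}

A map onto $\{0,1\}^\tau$ is a sequence of $\tau$ independent pairs of disjoint closed sets. At stage $\alpha<\tau$ there are fewer than $\tau$ finite intersections $L$ of earlier sets, and we need one new pair such that both of its members meet every $L$. We measure each $L$ by the number of ``small'' open sets needed to cover it. If all $L$ need the same number $n\ge2$ as an ambient set $K$, then an optimal cover $W_1,\dots,W_n$ of $K$ splits them all, since no $L$ is covered by $W_1,\dots,W_{n-1}$ or by $W_n$ alone.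

\begin{proof}
Let $\vartheta=\omega$ if $\tau$ is regular and $\vartheta=\operatorname{cf}(\tau)$ if $\tau$ is singular; in both cases $\vartheta<\tau$. Let $\mathcal K$ be the set of nonempty closed $G_\vartheta$-sets. It contains $X$ and is closed under nonempty finite intersections and, by compactness, under intersections of decreasing sequences of length at most $\vartheta$.

\emph{Covering numbers.} The letter $\mathcal E$ always denotes a family of fewer than $\tau$ nonempty open sets. An open set $W$ is \emph{$\mathcal E$-small} if it contains no member of $\mathcal E$. As $\mathcal E$ is not a local $\pi$-base at any point, every point has an $\mathcal E$-small open neighborhood. So for $K\in\mathcal K$ the least number $n_{\mathcal E}(K)\ge1$ of $\mathcal E$-small sets covering $K$ is finite. If $\mathcal E\subseteq\mathcal E'$, then $\mathcal E'$-small sets are $\mathcal E$-small, so $n_{\mathcal E}(K)\le n_{\mathcal E'}(K)$; and $n_{\mathcal E}(L)\le n_{\mathcal E}(K)$ for $L\subseteq K$. Put $N(K)=\sup_{\mathcal E}n_{\mathcal E}(K)$.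

$N(K)$ is finite, hence attained. Otherwise take $\mathcal E_m$ with $n_{\mathcal E_m}(K)\ge m$; the union $\mathcal E=\bigcup_m\mathcal E_m$ has size below $\tau$ because $\operatorname{cf}(\tau)>\omega$, and $n_{\mathcal E}(K)\ge m$ for all $m$, which is absurd.

$N(K)\ge2$. Write $K=\bigcap_{\nu<\vartheta}U_\nu$, choose open $V_\nu$ with $K\subseteq V_\nu\subseteq\overline{V_\nu}\subseteq U_\nu$, and let $\mathcal E$ be the family of finite intersections of the $V_\nu$. Then $|\mathcal E|\le\vartheta<\tau$. An open $W\supseteq K=\bigcap_\nu\overline{V_\nu}$ contains a finite intersection of the $\overline{V_\nu}$ by compactness, so it is not $\mathcal E$-small.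

Choose $K_0\in\mathcal K$ with $n=N(K_0)$ minimal. By monotonicity and minimality, $N(L)=n$ for all $L\in\mathcal K$ with $L\subseteq K_0$. Call $\mathcal E$ a \emph{witness} for such an $L$ if $n_{\mathcal E}(L)=n$. A family of size below $\tau$ that contains a witness is a witness.

\emph{Merging witnesses.} At stage $\alpha$ we need one witness for fewer than $\tau$ sets $L$ at once. For singular $\tau$, the union of their witnesses may be too large, unless the witnesses have uniformly bounded size.

\emph{Claim. There are $K\in\mathcal K$ with $K\subseteq K_0$ and witnesses $\mathcal E_L$, for all $L\in\mathcal K$ with $L\subseteq K$, such that the union of fewer than $\tau$ of the $\mathcal E_L$ has size below $\tau$.} If $\tau$ is regular, take $K=K_0$ and any witnesses. Let $\tau$ be singular. It suffices to find $K$ and an infinite $\rho<\tau$ such that every $L\subseteq K$ in $\mathcal K$ has a witness of size at most $\rho$, for then a union of $\rho'<\tau$ witnesses has size at most $\rho\cdot\rho'<\tau$. Suppose there is no such pair. Let $\langle\tau_i:i<\vartheta\rangle$ be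 infinite cardinals cofinal in $\tau$. Build a decreasing sequence $\langle K_i:i\le\vartheta\rangle$ in $\mathcal K$, starting from $K_0$: at limits take intersections, and given $K_i$ use the failure of the pair $(K_i,\tau_i)$ to pick $K_{i+1}\subseteq K_i$ with no witness of size at most $\tau_i$. Every $\mathcal E$ has size at most $\tau_i$ for some $i$, so $n_{\mathcal E}(K_\vartheta)\le n_{\mathcal E}(K_{i+1})<n$. Thus $N(K_\vartheta)<n$, a contradiction. The Claim follows; this is the reason for allowing $G_\vartheta$-sets with $\vartheta=\operatorname{cf}(\tau)$.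

\emph{The recursion.} Fix $K$ as in the Claim. We choose disjoint closed $G_\delta$-sets $P^0_\alpha,P^1_\alpha$ for $\alpha<\tau$ such that $L_e=K\cap\bigcap_{\beta\in\operatorname{dom}(e)}P_\beta^{e(\beta)}$ is nonempty for every $e\in\operatorname{Fn}(\tau,2)$. Suppose this holds for $e\in\operatorname{Fn}(\alpha,2)$ and let $\mathcal D=\{L_e:e\in\operatorname{Fn}(\alpha,2)\}$. Then $K\in\mathcal D\subseteq\mathcal K$ and $|\mathcal D|\le|\alpha|+\omega<\tau$. The family $\mathcal E=\bigcup_{L\in\mathcal D}\mathcal E_L$ is a witness for every $L\in\mathcal D$. Let $W_1,\dots,W_n$ be $\mathcal E$-small sets covering $K$. The closed sets $P=K\setminus\bigcup_{i<n}W_i$ and $Q=K\setminus W_n$ are disjoint, since $P\subseteq W_n$. Let $L\in\mathcal D$. As $n_{\mathcal E}(L)>n-1$, $L$ meets $P$; as $n_{\mathcal E}(L)>1$, $L$ meets $Q$. By (T1) take disjoint closed $G_\delta$-sets $P^0_\alpha\supseteq P$ and $P^1_\alpha\supseteq Q$. Then $L_e\ne\emptyset$ for $e\in\operatorname{Fn}(\alpha+1,2)$, and limit stages need no check because the domains are finite.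

Let $F=K\cap\bigcap_{\alpha<\tau}(P^0_\alpha\cup P^1_\alpha)$ and define $f(x)(\alpha)=i$ iff $x\in P^i_\alpha$. The sets $F\cap P_\alpha^0$ and $F\cap P^1_\alpha$ are complementary closed subsets of $F$, so $f$ is continuous. For $y\in\{0,1\}^\tau$ the set $K\cap\bigcap_\alpha P_\alpha^{y(\alpha)}$ is nonempty by compactness and equals $f^{-1}(y)$.
\end{proof}

\section{Trees and the proof of Theorem~\ref{thm:B}}\label{sec:trees}

Let $X,\kappa,\mathcal C,\mu$ be as in Section~\ref{sec:weight}. We first pull the last paragraph of the proof of Proposition~\ref{prop:CH} back along the map of Lemma~\ref{lem:sap}.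

\begin{proposition}\label{prop:obstr}
Let $\operatorname{cf}(\tau)>\omega$. Suppose $Z\subseteq\{0,1\}^\tau$, $|Z|>\mu$, and every $B\in[Z]^{\le\kappa}$ is closed in $Z$. Then $\pi\chi(X)<\tau$.
\end{proposition}

\begin{proof}
Suppose $\pi\chi(X)\ge\tau$. By homogeneity all points have the same $\pi$-character, so $\pi\chi(x,X)\ge\tau$ for all $x$. Let $f:F\to\{0,1\}^\tau$ be as in Lemma~\ref{lem:sap}. For $C\in\mathcal C$ let $D_C$ be dense in $C\cap f^{-1}(Z)$ with $|D_C|\le\mu$, by (T2) and Proposition~\ref{prop:weight}. Then $D=\bigcup_CD_C$ has size at most $\mu$, so there is $z\in Z\setminus f(D)$. Take $x\in f^{-1}(z)$ and $C\in\mathcal C$ with $x\in C$. Since $x\in\overline{D_C}$, $D_C\subseteq C$ and $t(C)\le\kappa$, there is $S\in[D_C]^{\le\kappa}$ with $x\in\overline S$. By continuity $z\in\overline{f(S)}$, and $f(S)\in[Z]^{\le\kappa}$ is closed in $Z$. So $z\in f(S)\subseteq f(D)$, a contradiction.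
\end{proof}

The tree must have more than $\mu$ branches, and its height must be a regular cardinal above $\kappa$, so that a branch parts from $\kappa$ others at a single level. The least $\lambda$ with $2^\lambda>\mu$ has both properties.

\begin{lemma}\label{lem:lambda}
$\kappa<\lambda\le\mu$, $\lambda$ is regular, and $\bigcup_{\delta<\lambda}\{0,1\}^\delta$ has size $\mu$.
\end{lemma}

\begin{proof}
We have $2^\rho\le\mu$ for $\rho\le\kappa$ and $2^\mu>\mu$. Each level $\{0,1\}^\delta$, $\delta<\lambda$, has size at most $\mu$, level $\kappa$ has size $\mu$, and there are $\lambda\le\mu$ levels. If $\rho=\operatorname{cf}(\lambda)<\lambda$, then $2^\lambda\le(2^{<\lambda})^\rho\le\mu^\rho=2^{\kappa\cdot\rho}\le\mu$ because $\kappa\cdot\rho<\lambda$; this contradicts the choice of $\lambda$.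
\end{proof}

For $\mathcal H\subseteq\{0,1\}^\lambda$ let $T_\delta(\mathcal H)=\{x\restriction\delta:x\in\mathcal H\}$ and $T(\mathcal H)=\bigcup_{\delta<\lambda}T_\delta(\mathcal H)$; the \emph{width} of $\mathcal H$ is $\sup_{\delta<\lambda}|T_\delta(\mathcal H)|$.

\begin{lemma}\label{lem:branches}
If $\mathcal H\subseteq\{0,1\}^\lambda$, $|\mathcal H|>\mu$, and $\tau=|T(\mathcal H)|$ has uncountable cofinality, then $\pi\chi(X)<\tau$.
\end{lemma}

\begin{proof}
For $x\in\mathcal H$ let $z_x\in\{0,1\}^{T(\mathcal H)}$ be the characteristic function of $\{x\restriction\delta:\delta<\lambda\}$, and $Z=\{z_x:x\in\mathcal H\}$; then $|Z|=|\mathcal H|$. Let $B\in[Z]^{\le\kappa}$ and $z_x\notin B$. For each $z_y\in B$ there is $\delta_y<\lambda$ with $x\restriction\delta_y\neq y\restriction\delta_y$, and $\delta=\sup_y\delta_y<\lambda$ as $\lambda>\kappa$ is regular. The coordinate $x\restriction\delta$ separates $z_x$ from $\overline B$. Apply Proposition~\ref{prop:obstr}.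
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
The bound on $w(X)$ is Proposition~\ref{prop:weight}. For $\mathcal H=\{0,1\}^\lambda$ we have $|\mathcal H|>\mu$, $|T(\mathcal H)|=\mu$, and $\operatorname{cf}(\mu)>\kappa\ge\omega$ by (T4). So $\pi\chi(X)<\mu$, and Theorem~\ref{thm:BC} gives $|X|\le2^{\kappa\cdot\pi\chi(X)}\le2^{<\mu}$.
\end{proof}

To get $|X|\le\mu$ from Theorem~\ref{thm:BC} we need $\pi\chi(X)<\lambda$, hence a tree of size $\lambda$ with more than $\mu$ branches. Under CH with $\kappa=\omega$ the full tree has this size. In general we thin the tree out, and the thinning can stop early only at a width of cofinality $\lambda$.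

\begin{lemma}\label{lem:narrow}
Let $\nu$ be the least width of a family $\mathcal H\subseteq\{0,1\}^\lambda$ with $|\mathcal H|>\mu$. Then $\nu\le\mu$, and either $\nu\le\lambda$ or $\operatorname{cf}(\nu)=\lambda$.
\end{lemma}

\begin{proof}
The family $\{0,1\}^\lambda$ has width $\mu$. Suppose $\nu>\lambda$ and $\operatorname{cf}(\nu)\ne\lambda$. Let $\mathcal H$ have width $\nu$ and size above $\mu$, fix a map $c:T(\mathcal H)\to\nu$ that is injective on each level, and let $\langle\nu_j:j<\operatorname{cf}(\nu)\rangle$ be increasing and cofinal in $\nu$. For $x\in\mathcal H$ put $\Delta_j(x)=\{\delta<\lambda:c(x\restriction\delta)<\nu_j\}$. Some $\Delta_j(x)$ is unbounded in $\lambda$: if $\operatorname{cf}(\nu)>\lambda$, the $\lambda$ values $c(x\restriction\delta)$ are bounded by some $\nu_j$; if $\operatorname{cf}(\nu)<\lambda$, the regular cardinal $\lambda$ is the union of the fewer than $\lambda$ sets $\Delta_j(x)$, so one of them has size $\lambda$. As $\operatorname{cf}(\nu)\le\mu<|\mathcal H|$, one $j$ serves all $x$ in some $\mathcal H'\subseteq\mathcal H$ with $|\mathcal H'|>\mu$.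

The set $M=\{s\in T(\mathcal H):c(s)<\nu_j\}$ has at most $|\nu_j|$ nodes on each level, so $|M|\le\nu'=\max(\lambda,|\nu_j|)<\nu$. For $x\in\mathcal H'$ and $\delta<\lambda$ take $\delta'\in\Delta_j(x)$ with $\delta'\ge\delta$; then $x\restriction\delta$ is the restriction to $\delta$ of the node $x\restriction\delta'\in M$. Hence $|T_\delta(\mathcal H')|\le\nu'$ for all $\delta$, contradicting the minimality of $\nu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $|X|>\mu$ and let $\nu$ and $\mathcal H$ be as in Lemma~\ref{lem:narrow}, with $\mathcal H$ of width $\nu$. If $\nu\le\lambda$, then $T(\mathcal H)$ has $\lambda$ nonempty levels of size at most $\lambda$, so $|T(\mathcal H)|=\lambda$, which is regular and uncountable. Lemma~\ref{lem:branches} gives $\pi\chi(X)<\lambda$, so $\kappa\cdot\pi\chi(X)<\lambda$ and $|X|\le2^{\kappa\cdot\pi\chi(X)}\le\mu$ by Theorem~\ref{thm:BC}, a contradiction. Therefore $\kappa^+\le\lambda=\operatorname{cf}(\nu)<\nu\le\mu$.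

Write $\nu=\kappa^{+\eta}$. As $\nu$ is singular, $\eta$ is a limit ordinal, and $\operatorname{cf}(\eta)=\operatorname{cf}(\nu)=\lambda\ge\kappa^+$. So $\eta\ge\kappa^+$ and $2^\kappa\ge\nu\ge\kappa^{+\kappa^+}$.
\end{proof}

\section{The cube in the Cohen extension}\label{sec:cohen}

By Corollary~\ref{cor:indep}, a counterexample of countable weak tightness needs $\mathfrak c\ge\aleph_{\omega_1}$. We now build one at this value. Let $V$ satisfy the hypotheses of Theorem~\ref{thm:A}. Put $\Omega=\aleph_{\omega_1}$ and $P=\operatorname{Fn}(\Omega,2)$, ordered by reverse inclusion; this is the forcing that adds $\Omega$ Cohen reals. Let $G$ be $P$-generic over $V$ and $r=\bigcup G:\Omega\to\{0,1\}$, so that $G=\{p\in P:p\subseteq r\}$. Fix a regular $\Theta>2^{2^\Omega}$. We use the following standard facts.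
\begin{enumerate}
\item[(F1)] Antichains of $\operatorname{Fn}(J,2)$ are countable. So $P$ preserves cardinals and cofinalities, and $(2^\nu)^{V[G]}\le(\Omega^\nu)^V$ for infinite $\nu$.
\item[(F2)] For $J\subseteq\Omega$ in $V$, the filter $G\cap\operatorname{Fn}(\Omega\setminus J,2)$ is generic over $V[G\cap\operatorname{Fn}(J,2)]$.
\item[(F3)] If $N\in V$ is countable, $N\prec H(\Theta)^V$ and $P\in N$, then the set $N[G]$ of values of names in $N$ contains $G$ and satisfies $N[G]\prec H(\Theta)^{V[G]}$; and $N[G]\cap V=N$, because $P$ has only countable antichains.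
\end{enumerate}

\begin{lemma}\label{lem:arith}
In $V[G]$, $\mathfrak c=\Omega$ and $2^{\omega_1}=\Omega^+=2^{<\mathfrak c}$.
\end{lemma}

\begin{proof}
By genericity the reals $n\mapsto r(\omega\cdot\beta+n)$, $\beta<\Omega$, are distinct, so $\mathfrak c\ge\Omega$. In $V$, countable subsets of $\Omega$ are bounded and $\nu^\omega\le\nu^+<\Omega$ for infinite $\nu<\Omega$, so $\Omega^\omega=\Omega$; also $\Omega^\nu\le2^\Omega=\Omega^+$ for $\nu<\Omega$. By (F1), $\mathfrak c=\Omega$ and $2^\nu\le\Omega^+$ in $V[G]$ for $\nu<\Omega$. Finally $2^{\omega_1}\ge\mathfrak c$ and $\operatorname{cf}(2^{\omega_1})>\omega_1=\operatorname{cf}(\mathfrak c)$ by (T4), so $2^{\omega_1}>\mathfrak c$.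
\end{proof}

\subsection*{Codes}
A point of the cube in $V[G]$ is computed from $\omega_1$ values of $r$ by a rule in $V$. We separate the rule from the place where it is applied. Let $d\in V$, $|d|\le\omega_1$. A \emph{code} on $d$ is a sequence $\sigma=\langle\sigma_\zeta:\zeta<\omega_1\rangle\in V$ of functions $\sigma_\zeta:A_\zeta\to\{0,1\}$, where $A_\zeta$ is a maximal antichain of $\operatorname{Fn}(d,2)$. By (F1) and GCH there are at most $\omega_1^\omega\cdot2^\omega=\omega_1$ choices for each $\sigma_\zeta$, hence at most $\omega_1^{\omega_1}=\omega_2$ codes on $d$.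

Let $e:d\to\Omega$ be an injection in $V$. Then $r\circ e$ extends exactly one $q\in A_\zeta$. At most one, since $A_\zeta$ is an antichain; at least one, since for $p\in P$ the condition $p\circ e$ is compatible with some $q\in A_\zeta$, and $p\cup(q\circ e^{-1})\in P$, so that the conditions $p'$ with $p'\circ e$ extending a member of $A_\zeta$ are dense. Define $\sigma[r\circ e]\in\{0,1\}^{\omega_1}$ by $\sigma[r\circ e](\zeta)=\sigma_\zeta(q)$ for this $q$.

\begin{lemma}\label{lem:codes}
\begin{enumerate}
\item[(1)] For finite $F\subseteq\omega_1$ there is a finite $q\subseteq r\circ e$ such that $\sigma[r\circ e']\restriction F=\sigma[r\circ e]\restriction F$ for every injection $e':d\to\Omega$ in $V$ with $q\subseteq r\circ e'$.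
\item[(2)] For every $x\in\{0,1\}^{\omega_1}$ in $V[G]$ there is $a\in([\Omega]^{\le\omega_1})^V$ such that for every bijection $e:d\to a$ in $V$ some code $\sigma$ on $d$ satisfies $x=\sigma[r\circ e]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $q$ be the union of the members of the $A_\zeta$, $\zeta\in F$, that $r\circ e$ extends.

(2) Let $\dot x$ be a name for $x$ forced to be a point of the cube. In $V$ take maximal antichains $B_\zeta\subseteq P$ of conditions deciding $\dot x(\zeta)$, and let $a$ be the union of the domains of all their members; $|a|\le\omega_1$ by (F1). Each $B_\zeta$ is a maximal antichain of $\operatorname{Fn}(a,2)$, so $A_\zeta=\{p\circ e:p\in B_\zeta\}$ is a maximal antichain of $\operatorname{Fn}(d,2)$. Let $\sigma_\zeta(p\circ e)$ be the value that $p$ forces. For $p\in B_\zeta$, $p\subseteq r$ iff $p\circ e\subseteq r\circ e$, so $\sigma[r\circ e]=x$.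
\end{proof}

An \emph{enumerated family} is a triple $(\mathcal A,d,e)\in V$ with $\mathcal A\subseteq[\Omega]^{\le\omega_1}$, $|d|\le\omega_1$, and $e=\langle e_a:a\in\mathcal A\rangle$ a system of bijections $e_a:d\to a$. The pieces of our cover are the sets $\{\sigma[r\circ e_a]:a\in\mathcal A\}$: one rule, applied in many places. To show that a piece is HS we reflect to a countable model $N$. Membership in a set named in $N$ is decided, for elements of $N$, by $r\restriction N$, while the rest of $r$ remains generic.

\begin{lemma}\label{lem:reflect}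
Let $N$ be as in (F3) and $G_0=G\cap\operatorname{Fn}(\Omega\cap N,2)=G\cap N$.
\begin{enumerate}
\item[(1)] If $\mathcal W\in N[G]$, then $\mathcal W\cap N\in V[G_0]$.
\item[(2)] Let $\langle p_j:j<\omega\rangle\in V[G_0]$ be a sequence in $\operatorname{Fn}(\Omega\setminus N,2)$ such that every $v\in\Omega$ lies in $\operatorname{dom}(p_j)$ for only finitely many $j$. Then $p_j\subseteq r$ for some $j$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\dot{\mathcal W}\in N$ be a name for $\mathcal W$ and $a\in N$. In $N$ there is a maximal antichain deciding ``$a\in\dot{\mathcal W}$''; it is countable, hence a subset of $N$, so the condition in which $G$ meets it belongs to $G_0$. Thus $\mathcal W\cap N$ is the set of $a\in N$ such that some $p\in G_0$ forces $a\in\dot{\mathcal W}$ in $P$.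

(2) The set of $p\in\operatorname{Fn}(\Omega\setminus N,2)$ extending some $p_j$ belongs to $V[G_0]$ and is dense: given $p$, all but finitely many $p_j$ have domain disjoint from $\operatorname{dom}(p)$, and then $p\cup p_j$ is a condition. Apply (F2).
\end{proof}

\begin{example}[disjoint supports]\label{ex:disjoint}
Let $d=\omega_1$, let the members of $\mathcal A$ be pairwise disjoint, and put $x_a=r\circ e_a$. Then $\{x_a:a\in\mathcal A\}$ is HS. Let $\mathcal W\subseteq\mathcal A$ be in $V[G]$ and take $N$ containing $P$, $(\mathcal A,d,e)$ and a name for $\mathcal W$. We show that $\{x_b:b\in\mathcal W\cap N\}$ is dense in $\{x_a:a\in\mathcal W\}$. Let $a^*\in\mathcal W\setminus N$ and let $F\subseteq\omega_1$ be finite. The coordinates in $F\cap N$ are matched by elementarity: $\mathcal W_1=\{a\in\mathcal W:x_a\restriction(F\cap N)=x_{a^*}\restriction(F\cap N)\}$ belongs to $N[G]$, and for finite $T_0\subseteq\mathcal W_1\cap N$ the set $\mathcal W_1\setminus T_0$ contains $a^*$, hence contains a member of $N[G]\cap V=N$. So $\mathcal W_1\cap N\in V[G_0]$ is infinite; list distinct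 members $b_j$ of it in $V[G_0]$. The coordinates in $F\setminus N$ are matched by genericity: the conditions $p_j=\{(e_{b_j}(\zeta),x_{a^*}(\zeta)):\zeta\in F\setminus N\}$ have pairwise disjoint domains, and $e_{b_j}(\zeta)\notin N$ since otherwise $\zeta=e_{b_j}^{-1}(e_{b_j}(\zeta))\in N$. By Lemma~\ref{lem:reflect}(2) some $p_j\subseteq r$, and then $x_{b_j}\restriction F=x_{a^*}\restriction F$.
\end{example}

Disjoint families do not suffice: in $V$ they have size at most $\Omega$, so $\Omega$ of them cannot cover the $\Omega^+$ members of $[\Omega]^{\le\omega_1}$. Overlaps are unavoidable, and they can do harm.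

\begin{example}[a bad overlap]\label{ex:bad}
Identify $\omega_1\times\{0,1\}$ with a subset of $\Omega$. For $\xi<\omega_1$ let $e_\xi(\zeta)=(\zeta,0)$ for $\zeta\ne\xi$ and $e_\xi(\xi)=(\xi,1)$, and put $x_\xi=r\circ e_\xi$. By genericity $r(\xi,0)\ne r(\xi,1)$ for uncountably many $\xi$, and for such $\xi$ we have $x_\xi(\xi)\neq x_\eta(\xi)$ for all $\eta\ne\xi$. These $x_\xi$ form an uncountable discrete subspace.
\end{example}

Here, at a coordinate $\zeta\notin N$, all members of the family in $N$ read $r$ at the same place, while a member outside $N$ reads it elsewhere. The next definition requires that $N$ can see in advance which members read $r$ at the same place.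

\begin{definition}\label{def:tame}
An enumerated family $(\mathcal A,d,e)$ is \emph{tame} if, in $V$, there is $w\in H(\Theta)$ such that for every countable $N\prec H(\Theta)$ with $w\in N$ and every $z\in d\setminus N$ there is a function $\pi\in N$ with domain $\mathcal A$ satisfying
\begin{enumerate}
\item[(Q1)] if $a,b\in\mathcal A$ and $\pi(a)=\pi(b)$, then $e_a(z)=e_b(z)$;
\item[(Q2)] if $a,b\in\mathcal A\cap N$ and $\pi(a)\ne\pi(b)$, then $e_a(z)\ne e_b(z)$.
\end{enumerate}
\end{definition}

Disjoint families are tame, with $\pi$ the identity. Note that (Q1) holds for all members of $\mathcal A$, and (Q2) is asked only inside $N$.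

\begin{lemma}\label{lem:HS}
Let $(\mathcal A,d,e)$ be tame, $\sigma$ a code on $d$, and $x_a=\sigma[r\circ e_a]$. In $V[G]$ the space $\{x_a:a\in\mathcal A\}$ is HS.
\end{lemma}

\begin{proof}
Every subspace has the form $\{x_a:a\in\mathcal W\}$ with $\mathcal W\subseteq\mathcal A$ in $V[G]$. In $V$ take a countable $N\prec H(\Theta)$ containing $w$, $P$, $(\mathcal A,d,e)$ and a name for $\mathcal W$. Let $a^*\in\mathcal W$ and let $F\subseteq\omega_1$ be finite. Take $q\subseteq r\circ e_{a^*}$ as in Lemma~\ref{lem:codes}(1). It suffices to find $b\in\mathcal W\cap N$ with $q\subseteq r\circ e_b$, for then the countable set $\{x_b:b\in\mathcal W\cap N\}$ is dense in the subspace.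

Let $q_0=q\restriction N\in N$ and $\operatorname{dom}(q)\setminus N=\{z_1,\dots,z_m\}$, and let $\pi_k\in N$ satisfy (Q1) and (Q2) for $z_k$. Put $K_0=\{k:\pi_k(a^*)\in N\}$, $K_1=\{1,\dots,m\}\setminus K_0$. At the coordinates $z_k$ with $k\in K_0$ we copy $a^*$; at the others we argue as in Example~\ref{ex:disjoint}. Let
\[
\mathcal W_1=\{a\in\mathcal W:\ q_0\subseteq r\circ e_a\text{ and }\pi_k(a)=\pi_k(a^*)\text{ for }k\in K_0\}.
\]
All parameters lie in $N[G]$, so $\mathcal W_1\in N[G]$, and $T=\mathcal W_1\cap N\in V[G_0]$ by Lemma~\ref{lem:reflect}(1). Also $a^*\in\mathcal W_1$.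

For every finite $T_0\subseteq T$ there is $a\in T$ with $\pi_k(a)\ne\pi_k(b)$ for all $b\in T_0$ and $k\in K_1$. Indeed, $a^*$ is such an element of $\mathcal W_1$, because $\pi_k(b)\in N$ and $\pi_k(a^*)\notin N$. By elementarity there is one in $N[G]$, and it lies in $\mathcal A\subseteq V$, hence in $N$. This property of $T$ refers only to $T$ and to objects of $V$, so in $V[G_0]$ we choose recursively $b_j\in T$, $j<\omega$, with $\pi_k(b_j)\ne\pi_k(b_{j'})$ for $j\ne j'$ and $k\in K_1$.

Let $p_j=\{(e_{b_j}(z_k),q(z_k)):k\in K_1\}$. It is a function because $e_{b_j}$ is injective. Its domain misses $N$: if $e_{b_j}(z_k)\in N$, then $z_k\in N$, as $e_{b_j}^{-1}\in N$. By (Q2) the map $j\mapsto e_{b_j}(z_k)$ is injective for $k\in K_1$, so each $v\in\Omega$ lies in at most $m$ of the domains. By Lemma~\ref{lem:reflect}(2), $p_j\subseteq r$ for some $j$. For $b=b_j$ we have $r(e_b(z_k))=q(z_k)$ for $k\in K_1$; for $k\in K_0$, (Q1) gives $r(e_b(z_k))=r(e_{a^*}(z_k))=q(z_k)$; and $q_0\subseteq r\circ e_b$. So $q\subseteq r\circ e_b$.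
\end{proof}

The remaining work is done in $V$, in the next two sections.

\begin{proposition}\label{prop:color}
In $V$ there are at most $\omega_2$ tame families $(\mathcal A_\gamma,d_\gamma,e^\gamma)$ with $\bigcup_\gamma\mathcal A_\gamma=[\Omega]^{\le\omega_1}$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:color}]
The arithmetic is Lemma~\ref{lem:arith}. For each $\gamma$ and each code $\sigma$ on $d_\gamma$ let $C_{\gamma,\sigma}=\{\sigma[r\circ e^\gamma_a]:a\in\mathcal A_\gamma\}$. These are at most $\omega_2$ sets; they cover $X=\{0,1\}^{\omega_1}$ by Lemma~\ref{lem:codes}(2) and are HS by Lemma~\ref{lem:HS}. Let $S$ be a countable dense subset of $X$ (Example~\ref{ex:cube}). Each $C_{\gamma,\sigma}\cup S$ is dense, and it is HS: if $D$ is countable and dense in $A\cap C_{\gamma,\sigma}$, then $D\cup(A\cap S)$ is dense in $A\subseteq C_{\gamma,\sigma}\cup S$. (Adding sets $S\cup\{x\}$ makes the number of pieces exactly $\omega_2$.) An HS space has countable tightness, since $\overline A=\overline D$ for a countable dense $D\subseteq A$. Each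 piece $C$ satisfies $X=\overline S\subseteq[C]^c_{\mathfrak c}$, and $\omega_2\le\aleph_{\omega_1}=\mathfrak c$. So $wt(X)=\omega$, while $|X|=2^{\omega_1}=\mathfrak c^+$.
\end{proof}

\section{From a filtration to tame families}\label{sec:color}

In this section and the next we work in $V$. We want to color the sets $a\in[\Omega]^{\le\omega_1}$ with $\omega_2$ colors so that two distinct sets of one color are disjoint beyond a countable initial part of their enumerations, and so that the same holds again for the parts into which they are cut. The tool is a rank with two properties: there are at most $\omega_2$ sets of each rank, so that distinct sets of one color have different ranks; and the sets of rank below $\alpha$ are the small subsets of $\omega_1$ fixed sets, so that a set of rank $\alpha$ can be cut along these.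

\begin{definition}\label{def:filt}
A family is \emph{generated} if it has the form $\bigcup_{\xi<\omega_1}[Y_\xi]^{\le\omega_1}$. A \emph{filtration} of a set $Y$ is an increasing sequence $\langle\mathcal F_\alpha:\alpha\le\theta\rangle$ of generated families, continuous at limits, with $\mathcal F_0=\{\emptyset\}$, $\mathcal F_\theta=[Y]^{\le\omega_1}$ and $|\mathcal F_{\alpha+1}\setminus\mathcal F_\alpha|\le\omega_2$.
\end{definition}

A union of at least one and at most $\omega_1$ generated families is generated. Section~\ref{sec:filt} shows that $\Omega$ has a filtration. Fix one, with representations $\mathcal F_\alpha=\bigcup_{\xi<\omega_1}[Y_{\alpha,\xi}]^{\le\omega_1}$ and injections $\iota_\alpha:\mathcal F_{\alpha+1}\setminus\mathcal F_\alpha\to\omega_2$. For nonempty $a\in[\Omega]^{\le\omega_1}$, the least $\beta$ with $a\in\mathcal F_\beta$ is a successor $\alpha+1$ by continuity; put $\operatorname{rk}(a)=\alpha$ and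
\[
D_\xi(a)=(a\cap Y_{\alpha,\xi})\setminus\bigcup_{\eta<\xi}Y_{\alpha,\eta}\quad(\xi<\omega_1),\qquad E(a)=a\setminus\bigcup_{\xi<\omega_1}Y_{\alpha,\xi}.
\]
Put $D_\xi(\emptyset)=E(\emptyset)=\emptyset$. The sets $E(a)$ and $D_\xi(a)$ partition $a$. Since $D_\xi(a)\in\mathcal F_\alpha$, it is empty or has rank below $\operatorname{rk}(a)$.

\begin{example}\label{ex:omega3}
For $\omega_3$ in place of $\Omega$ take $\mathcal F_i=\{\emptyset\}\cup\bigcup_{j<i}[j]^{\le\omega_1}$, $i\le\omega_3$; the jumps lie in $[i]^{\le\omega_1}$, which has size at most $\omega_2^{\omega_1}=\omega_2$. Then $\operatorname{rk}(a)$ is the least $\alpha$ with $a\subseteq\alpha$. If $\alpha=j+1$, then $\mathcal F_\alpha=[j]^{\le\omega_1}$, and $a$ splits into $D_0(a)=a\cap j$ and $E(a)=\{j\}$. If $\alpha$ is a limit, then $\operatorname{cf}(\alpha)\le\omega_1$, the $Y_{\alpha,\xi}$ can be taken to be an increasing cofinal sequence of ordinals $\alpha_\xi$ (padded with $\emptyset$ if $\operatorname{cf}(\alpha)=\omega$), and the $D_\xi(a)$ are the traces of $a$ on consecutive intervals. A set $b$ of smaller rank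 lies below some $\alpha_{\xi_0}$, so it misses $D_\xi(a)$ for $\xi>\xi_0$. For $\xi\le\xi_0$ nothing is known yet, and one compares $D_\xi(a)$ with $D_\xi(b)$ in the same way.
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:color}]
\emph{Enumerations.} For $s\in\omega_1^{<\omega}$ define $a_s$ by $a_\emptyset=a$ and $a_{s^\frown\xi}=D_\xi(a_s)$. Every $v\in a$ lies in $E(a_s)$ for exactly one $s$. To find $s$, start at $\emptyset$; if $v\in a_s\setminus E(a_s)$, then $v\in a_{s^\frown\xi}$ for a unique $\xi$; the process stops because ranks decrease. The sets $E(a_s)$ are pairwise disjoint, since $a_t\subseteq a_s\setminus E(a_s)$ for $s\subsetneq t$, and $a_s\cap a_t=\emptyset$ for incomparable $s,t$. For each $b\in[\Omega]^{\le\omega_1}$ fix a bijection $g_b:|E(b)|\to E(b)$, and put $e_a(s,\zeta)=g_{a_s}(\zeta)$ for $\zeta<|E(a_s)|$. Then $e_a$ is a bijection from a subset of $\omega_1^{<\omega}\times\omega_1$ onto $a$, and $e_a(s,\zeta)\in E(a_s)\subseteq a_s$.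

\emph{Colors.} The \emph{color} of $a$ is the function that assigns to $s$ the pair $(\iota_{\operatorname{rk}(a_s)}(a_s),|E(a_s)|)$ if $a_s\ne\emptyset$, and the symbol $*$ otherwise. There are at most $\omega_2^{\omega_1}=\omega_2$ colors. Let $\mathcal A_\gamma$ be the set of $a$ of color $\gamma$. The maps $e_a$, $a\in\mathcal A_\gamma$, have a common domain $d_\gamma$, read off from the second coordinates of $\gamma$. Let $a,b\in\mathcal A_\gamma$ and $s\in\omega_1^{<\omega}$.
\begin{enumerate}
\item[(P0)] If $a_s=b_s$, then $a_t=b_t$ and $e_a(t,\cdot)=e_b(t,\cdot)$ for all $t\supseteq s$.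
\item[(P1)] If $a_s\ne b_s$, then $E(a_s)\cap E(b_s)=\emptyset$.
\item[(P2)] If $a_s\neq b_s$, there is $\xi_0<\omega_1$ such that $a_t\cap b_t=\emptyset$ whenever $t\supseteq s^\frown\xi$ with $\xi>\xi_0$.
\end{enumerate}
(P0) holds because $D_\xi(c)$ and $g_c$ depend only on the set $c$. Let $a_s\ne b_s$. Having the same color, both sets are nonempty and have the same $\iota$-value; as each $\iota_\alpha$ is injective, their ranks differ. By symmetry let $\operatorname{rk}(b_s)<\operatorname{rk}(a_s)=\alpha$. Then $b_s\in\mathcal F_\alpha$, so $b_s\subseteq Y_{\alpha,\xi_0}$ for some $\xi_0$. Both $E(a_s)$ and $D_\xi(a_s)$ for $\xi>\xi_0$ are disjoint from $Y_{\alpha,\xi_0}$. Since $E(b_s)\subseteq b_s$, and $a_t\subseteq D_\xi(a_s)$, $b_t\subseteq b_s$ for $t\supseteq s^\frown\xi$, (P1) and (P2) follow.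

\emph{Tameness.} Let $w$ be the pair of $\mathcal A_\gamma$ and the map $(a,s)\mapsto a_s$. Let $w\in N\prec H(\Theta)$ with $N$ countable, $\delta=N\cap\omega_1$, and $z=(s,\zeta)\in d_\gamma\setminus N$. Let $u$ be the longest initial segment of $s$ with all entries below $\delta$. Then $u\in N$, so the function $\pi(a)=a_u$ on $\mathcal A_\gamma$ belongs to $N$. (Q1) follows from (P0), as $s\supseteq u$. For (Q2) let $a,b\in\mathcal A_\gamma\cap N$ with $a_u\ne b_u$. If $s=u$, then $e_a(z)\in E(a_u)$ and $e_b(z)\in E(b_u)$ differ by (P1). Otherwise $s\supseteq u^\frown\xi$ with $\xi\ge\delta$. The least $\xi_0$ as in (P2) for $a,b,u$ is definable from members of $N$, so $\xi_0<\delta\le\xi$ and $a_s\cap b_s=\emptyset$; hence $e_a(z)\in a_s$ and $e_b(z)\in b_s$ differ.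
\end{proof}

The last step shows why generated families are built from only $\omega_1$ sets: an index $\xi<\omega_1$ outside $N$ is larger than every index in $N$.

\section{Existence of filtrations}\label{sec:filt}

In Example~\ref{ex:omega3} the jumps were small from the start. For $\omega_4$ the same sequence has jumps $[i]^{\le\omega_1}$ with $|i|=\omega_3$, and we refine each jump by a filtration of $i$.

\begin{lemma}[gluing]\label{lem:glue}
Let $\langle\mathcal G_i:i\le\vartheta\rangle$, $\vartheta>0$, be an increasing continuous sequence of generated families with $\mathcal G_0=\{\emptyset\}$, $\mathcal G_\vartheta=[Y]^{\le\omega_1}$ and $\mathcal G_{i+1}=\mathcal G_i\cup\bigcup_{\xi<\omega_1}[Y_{i,\xi}]^{\le\omega_1}$, where each $Y_{i,\xi}$ has a filtration. Then $Y$ has a filtration.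
\end{lemma}

\begin{proof}
Let $\langle\mathcal F^{i,\xi}_\alpha:\alpha\le\theta_{i,\xi}\rangle$ be a filtration of $Y_{i,\xi}$. Order the triples $(i,\xi,\alpha)$ with $i<\vartheta$, $\xi<\omega_1$, $\alpha\le\theta_{i,\xi}$ lexicographically, add $(\vartheta,0,0)$ on top, and put
\[
\mathcal H_{i,\xi,\alpha}=\mathcal G_i\cup\bigcup_{\eta<\xi}[Y_{i,\eta}]^{\le\omega_1}\cup\mathcal F^{i,\xi}_\alpha,\qquad\mathcal H_{\vartheta,0,0}=\mathcal G_\vartheta .
\]
These families are generated and increasing, and the first is $\{\emptyset\}$. There are two kinds of successor steps. From $(i,\xi,\alpha)$ to $(i,\xi,\alpha+1)$ only members of $\mathcal F^{i,\xi}_{\alpha+1}\setminus\mathcal F^{i,\xi}_\alpha$ are added; from $(i,\xi,\theta_{i,\xi})$ to $(i,\xi+1,0)$ nothing is added. There are three kinds of limit points. At $(i,\xi,\alpha)$ with $\alpha$ limit use the continuity of $\mathcal F^{i,\xi}$. At $(i,\xi,0)$ with $\xi$ limit the earlier families have union $\mathcal G_i\cup\bigcup_{\eta<\xi}[Y_{i,\eta}]^{\le\omega_1}$. At $(i,0,0)$ with $i>0$ they have union $\bigcup_{j<i}\mathcal G_{j+1}=\mathcal G_i$.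
\end{proof}

At a singular $\chi\le\aleph_{\omega_1}$ initial segments no longer suffice, since $\chi$ has cofinal subsets of size at most $\omega_1$. By GCH, $[\chi]^{\le\omega_1}$ has $\chi^+$ members, while a step in Lemma~\ref{lem:glue} with sets $Y_{i,\xi}$ of size below $\chi$ adds at most $\chi$. So the sequence has to run through $\chi^+$ steps, and it passes limit stages $i$ of cofinality above $\omega_1$, where the union of the earlier families must again be generated by $\omega_1$ sets. The natural candidates are unions of earlier sets along a club $C_i\subseteq i$, but such a union may have small subsets that were not added before stage $i$. With a $\square_\chi$-sequence, the initial segment $C_i\cap k$ equals $C_k$, which is known at stage $k$; so the union along it can be added there.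

\begin{lemma}\label{lem:filt}
Assume GCH and $\square_\chi$ for all singular $\chi\le\aleph_{\omega_1}$. Every set of size at most $\aleph_{\omega_1}$ has a filtration.
\end{lemma}

\begin{proof}
Filtrations transfer along bijections, so we argue by induction on a cardinal $\chi\le\aleph_{\omega_1}$. When a step adds fewer than $\omega_1$ families $[Y]^{\le\omega_1}$, pad the list with $Y=\emptyset$.

\emph{Case $\chi\le\omega_2$.} Here $|[\chi]^{\le\omega_1}|\le\omega_2^{\omega_1}=\omega_2$; take $\theta=1$.

\emph{Case $\chi>\omega_2$ regular.} Let $\mathcal G_i=\{\emptyset\}\cup\bigcup_{j<i}[j]^{\le\omega_1}$ for $i\le\chi$. The sequence is increasing and continuous. If $i=j+1$, then $\mathcal G_i=[j]^{\le\omega_1}$. If $\operatorname{cf}(i)>\omega_1$, then $\mathcal G_i=[i]^{\le\omega_1}$, as small subsets of $i$ are bounded; in particular $\mathcal G_\chi=[\chi]^{\le\omega_1}$. If $i$ is a limit with $\operatorname{cf}(i)\le\omega_1$, then $\mathcal G_i$ is the union of the $[j]^{\le\omega_1}$ over a cofinal set of at most $\omega_1$ ordinals $j$. So all $\mathcal G_i$ are generated,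 and $\mathcal G_{i+1}=\mathcal G_i\cup[i]^{\le\omega_1}$ with $|i|<\chi$. Apply Lemma~\ref{lem:glue}.

\emph{Case $\chi$ singular.} Then $\chi=\aleph_\eta$ with $\eta\le\omega_1$ a limit, so $\varrho=\operatorname{cf}(\chi)\le\omega_1$. Fix an increasing sequence of infinite cardinals $\langle\chi_\xi:\xi<\varrho\rangle$ cofinal in $\chi$, a $\square_\chi$-sequence $\langle C_k\rangle$, and, by GCH, an enumeration $\langle a_j:j<\chi^+\rangle$ of $[\chi]^{\le\omega_1}$.

By recursion on $j<\chi^+$ we define sets $Y^j_\xi\subseteq\chi$ with $|Y^j_\xi|\le\chi_\xi$, for $\xi<\varrho$. For a limit $k$, once the $Y^l_\xi$ with $l<k$ are defined, put $W^k_\xi=\bigcup_{l\in C_k}Y^l_\xi$; if $|C_k|<\chi$, then $|W^k_\xi|\le|C_k|\cdot\chi_\xi<\chi$. At stage $j$ let $\mathcal S_j$ consist of the set $a_j$, the sets $Y^l_\xi$ for $l<j$ and $\xi<\varrho$, and the sets $W^k_\xi$ for $\xi<\varrho$ and limit $k\le j$ with $|C_k|<\chi$. These are at most $\chi$ sets, each of size below $\chi$. List them as $\langle S_\beta:\beta<\chi\rangle$ and put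
\[
Y^j_\xi=\bigcup\{S_\beta:\beta<\chi_\xi,\ |S_\beta|\le\chi_\xi\}.
\]
Then $|Y^j_\xi|\le\chi_\xi$, and each $S_\beta$ is contained in $Y^j_\xi$ for all large $\xi$. So the generated family $\mathcal Y_j=\bigcup_{\xi<\varrho}[Y^j_\xi]^{\le\omega_1}$ satisfies
\begin{equation}\label{eq:absorb}
[S]^{\le\omega_1}\subseteq\mathcal Y_j\qquad\text{for every }S\in\mathcal S_j .
\end{equation}
In particular $a_j\in\mathcal Y_j$, and $\mathcal Y_l\subseteq\mathcal Y_j$ for $l<j$.

Let $\mathcal G_i=\{\emptyset\}\cup\bigcup_{j<i}\mathcal Y_j$ for $i\le\chi^+$. This sequence is increasing and continuous, $\mathcal G_{\chi^+}=[\chi]^{\le\omega_1}$, and $\mathcal G_{i+1}=\mathcal G_i\cup\mathcal Y_i=\mathcal Y_i$, where the sets $Y^i_\xi$ have filtrations by induction. By Lemma~\ref{lem:glue} it remains to show that $\mathcal G_i$ is generated for limit $i<\chi^+$. If $\operatorname{cf}(i)\le\omega_1$, it is the union of the $\mathcal Y_j$ over a cofinal set of at most $\omega_1$ ordinals $j$. Let $\operatorname{cf}(i)>\omega_1$. The order type of $C_i$ is at most $\chi$ and has cofinality $\operatorname{cf}(i)>\operatorname{cf}(\chi)$,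 so it is below $\chi$, and $|C_i|<\chi$. We claim that $\mathcal G_i=\bigcup_{\xi<\varrho}[W^i_\xi]^{\le\omega_1}$.

Let $a\in\mathcal G_i$. As $C_i$ is unbounded in $i$ and the $\mathcal Y_j$ increase, $a\in\mathcal Y_j$ for some $j\in C_i$, so $a\subseteq Y^j_\xi\subseteq W^i_\xi$ for some $\xi$. Conversely, let $a\in[W^i_\xi]^{\le\omega_1}$. For each $v\in a$ pick $l_v\in C_i$ with $v\in Y^{l_v}_\xi$. Since $\operatorname{cf}(i)>\omega_1$, the $l_v$ are bounded in $i$ and the limit points of $C_i$ are unbounded in $i$; take a limit point $k<i$ above all $l_v$. By coherence $C_i\cap k=C_k$, so $a\subseteq W^k_\xi$ and $|C_k|\le|C_i|<\chi$. Hence $W^k_\xi\in\mathcal S_k$, and \eqref{eq:absorb} gives $a\in\mathcal Y_k\subseteq\mathcal G_i$.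
\end{proof}

Lemma~\ref{lem:filt} supplies the filtration of $\Omega$ used in Section~\ref{sec:color}. This completes the proof of Proposition~\ref{prop:color} and of Theorem~\ref{thm:A}.

\begin{thebibliography}{9}
\bibitem{Carlson} Nathan Carlson, \emph{A survey of cardinality bounds on homogeneous topological spaces}, arXiv:2007.14326 (2020).
\end{thebibliography}
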